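# Codimension two fixed spheres in positive curvature are unknotted

## 1. The round sphere suggests "unknot", and curvature must be the reason

Let $n\ge 5$. Put a Riemannian metric $g$ of positive sectional curvature on $S^n$, let the cyclic group $\mathbb Z_p$, $p\ge2$, act on $(S^n,g)$ by isometries, and suppose that the fixed point set $K$ is a submanifold of codimension $2$. Call $K$ an *unknot* if some homeomorphism of $S^n$ carries $K$ onto a standard linearly embedded $S^{n-2}\subset S^n$. Must $K$ be an unknot? The problem is posed in Fuquan Fang, S. Mendonca, "Knots in Riemannian manifolds", arXiv:0801.2216 (2008).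

The answer one would first guess is yes. Here are the simplest cases.

*The round sphere.* A generator of the group is the restriction of some $\rho\in O(n+1)$, and its fixed set is $S^n\cap\ker(\rho-1)$, a great sphere. Codimension $2$ means $\dim\ker(\rho-1)=n-1$, so $K$ is a great $S^{n-2}$: an unknot by definition.

*Convex hypersurfaces.* Let $S\subset\mathbb R^{n-1}\times\mathbb C$ be the boundary of a convex body with the origin in its interior, smooth with positive principal curvatures, and invariant under the rotations $(u,z)\mapsto(u,e^{2\pi i/p}z)$; for example the ellipsoid $|u|^2+|z|^2/A^2=1$. By the Gauss equation, the sectional curvature of the plane spanned by two principal directions is the product of two principal curvatures, and in general the sectional curvature of a hypersurface with positive definite second fundamental form is positive. The fixed set is $S\cap\{z=0\}$. Radial projection $x\mapsto x/|x|$ is a homeomorphism from $S$ to the round sphere that commutes with the rotations, so it carries the fixed set onto the great sphere $\{z=0\}$. Again an unknot.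

*No curvature.* The higher dimensional ($n\ge5$) analog of the Smith conjecture, which has no curvature or isometry assumption, is known to be false. The word "isometric" alone does not help for smooth actions, because a smooth action of a finite group preserves the average of any metric over the group. So if the guess is right, positive curvature must force it.

The guess is right, and the group turns out to be almost irrelevant. The fixed set of a group of isometries is closed and totally geodesic. (A geodesic that starts at a fixed point in a fixed direction is pointwise fixed. So near a fixed point $x$ the fixed set is the $\exp_x$-image of a linear subspace, and geodesics tangent to the fixed set stay in it.) We shall prove that every closed totally geodesic submanifold of codimension $2$ in a positively curved $S^n$, $n\ge5$, is unknotted.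

## 2. The complement of $K$, and three theorems

To recognize an unknot one looks at the complement. We use Stallings' theorem (*On topologically unknotted spheres*, Ann. of Math. 77 (1963), 490–503): *for $n\ge5$, a locally flat $(n-2)$-sphere in $S^n$ whose complement has the homotopy type of $S^1$ is carried onto the standard $S^{n-2}$ by a homeomorphism of $S^n$.* Here *locally flat* means that each point of the sphere has a neighborhood $U$ in $S^n$ with $(U,U\cap K)\cong(\mathbb R^n,\mathbb R^{n-2})$. Slice charts show that smooth submanifolds are locally flat.

Homology alone cannot verify the hypothesis. If $K\subset S^n$ is any embedded $(n-2)$-sphere, Alexander duality $\tilde H_i(S^n\setminus K)\cong\tilde H^{n-i-1}(K)$ gives the complement the homology of a circle, knotted or not. We need homotopy groups of the complement, and they must come from geometry.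

**Conventions.** Metrics are smooth and submanifolds are nonempty. Let $K$ be a closed submanifold of a closed Riemannian manifold $M$, and put $f=d(\cdot,K)$. Fix $r_0>0$ such that the normal exponential map of $K$ is a diffeomorphism from the normal vectors of length $<2r_0$ onto $\{f<2r_0\}$. Then $f$ is smooth on $\{0<f<2r_0\}$, $|\nabla f|=1$ there, and the integral curves of $-\nabla f$ are unit speed geodesics that hit $K$ orthogonally. Put
$$C=M\setminus K,\qquad T_s=\{f<s\},\qquad T_s^\circ=\{0<f<s\}\qquad(0<s<2r_0).$$
The inclusions $T_s^\circ\subset T_{s'}^\circ$ are homotopy equivalences (slide along $\nabla f$), so homotopy statements about $(C,T_s^\circ)$ do not depend on $s$. We write $T,T^\circ$ when $s$ does not matter.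

**Definition.** A pair $(X,A)$ is *$r$-connected* if for $0\le i\le r$ every map $(D^i,\partial D^i)\to(X,A)$ is homotopic, through maps of pairs, to a map with image in $A$. Equivalently, it is homotopic to such a map rel $\partial D^i$.

For a connected pair of spaces this says that $\pi_i(X,A)=0$ for $1\le i\le r$. Example: $(D^m,S^{m-1})$ is $(m-1)$-connected. Indeed, a map $D^i\to D^m$ with $i<m$ can be moved slightly to miss an interior point, and is then pushed radially from that point into the boundary. Keep this picture: *miss a set of large codimension, then flow.* In the model case $M=S^n\subset\mathbb R^{n-1}\times\mathbb C$ round and $K=\{z=0\}$, we have $C\simeq S^1$ and $T^\circ\simeq S^{n-2}\times S^1$. The homotopy sequence then shows $\pi_i(C,T^\circ)=0$ for $1\le i\le n-2$.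

**Definition.** A submanifold $K$ is *totally geodesic* if geodesics of $M$ that start tangent to $K$ stay in $K$ for as long as $K$ does not end; for closed $K$, forever. Great spheres in round spheres are examples.

**Theorem A.** Let $M^n$ be a closed connected Riemannian manifold with $\sec>0$, and $K\subset M$ a closed embedded totally geodesic submanifold of codimension $k\ge1$. Then $(M\setminus K,T^\circ)$ is $(n-2k+1)$-connected.

**Theorem B.** Let $n\ge5$, let $(S^n,g)$ have $\sec>0$, and let $K\subset S^n$ be a closed totally geodesic submanifold of codimension $2$. Then $K$ is unknotted.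

By the last paragraph of Section 1, Theorem B answers the question: *if $\mathbb Z_p$ acts isometrically on a positively curved Riemannian sphere $(S^n,g)$ with a codimension $2$ fixed point set $K$, where $n\ge5$, then $K$ is an unknot.*

**Theorem C (supplement).** Let $n\ge4$ and let $\mathbb Z_p$ act effectively and isometrically on $(S^n,g)$, $\sec>0$, with fixed point set $K$ of codimension $2$. Then some homeomorphism of $S^n$ conjugates the action to the linear action of $\mathbb Z_p$ by rotations of the last factor of $\mathbb R^{n-1}\times\mathbb C$, and carries $K$ to the linear $S^{n-2}$. Also, if $n=4$, every totally geodesic $S^2\subset(S^4,g)$ is topologically unknotted.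

Positivity cannot be weakened to $\sec\ge0$ in Theorem A. Take $M=S^2\times S^{n-2}$ with the product metric, $n\ge5$, and $K=\{pt\}\times S^{n-2}$, so $k=2$. Then $C\cong\mathbb R^2\times S^{n-2}$ is simply connected, while $\pi_1(T^\circ)=\mathbb Z$. So $\pi_1(T^\circ)\to\pi_1(C)$ is not injective, $\pi_2(C,T^\circ)\ne0$, and the pair is not $2$-connected, although $n-2k+1=n-3\ge2$.

## 3. Parallel fields, the second variation, and Frankel's theorem

All the curvature in the proof enters through one calculation, which we do first in its simplest use.

Let $c$ be a geodesic, $V$ a field along it, and $c_s(t)=\exp_{c(t)}(sV(t))$. The transversal curves $s\mapsto c_s(t)$ are geodesics, so $\nabla_s\partial_sc_s=0$. Since $\nabla_s\partial_tc_s=\nabla_t\partial_sc_s$, we get $\partial_s|\partial_tc_s|^2=2\langle\nabla_t\partial_sc_s,\partial_tc_s\rangle$. Differentiate again and use $\nabla_s\nabla_t\partial_sc_s=\nabla_t\nabla_s\partial_sc_s+R(\partial_s c_s,\partial_t c_s)\partial_sc_s$, whose first term vanishes. At $s=0$,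
$$\partial_s|\partial_tc_s|^2=2\langle V',\dot c\rangle,\qquad \partial_s^2|\partial_tc_s|^2=2\big(|V'|^2-\langle R(V,\dot c)\dot c,V\rangle\big).\tag{1}$$
No boundary terms occur. Suppose now that $c$ has unit speed with tangent $T$, and $V=w$ is parallel with $w\perp T$. Write $\kappa(w)=\langle R(w,T)T,w\rangle$, which is $>0$ for $w\ne0$ if $\sec>0$. Then the squared speed has $s$-derivatives $0$ and $-2\kappa(w)$, so the speed has derivatives $0$ and $-\kappa(w)$, and the length $L$ satisfies
$$L'(0)=0,\qquad L''(0)=-\int\kappa(w)\,d\tau.\tag{2}$$

**Frankel's theorem.** Two closed totally geodesic submanifolds $K_1,K_2$ of a closed connected $M^n$ with $\sec>0$, with $\dim K_1+\dim K_2\ge n$, intersect.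

*Proof.* Otherwise take a shortest geodesic from $K_1$ to $K_2$, of length $\ell>0$. It is orthogonal to $K_1,K_2$ at its ends. The parallel fields orthogonal to $T$ form a space of dimension $n-1$. Being tangent to $K_1$ at the start cuts out a subspace of dimension $\dim K_1$, and being tangent to $K_2$ at the end one of dimension $\dim K_2$. Their intersection has dimension at least $\dim K_1+\dim K_2-(n-1)\ge1$. Choose $w\ne0$ in it. The curves $\exp(sw)$ run from $K_1$ to $K_2$, because these are totally geodesic, and by (2) they are shorter than $\ell$ for small $s\ne0$. Contradiction. $\square$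

For geodesics from one submanifold $K$ of codimension $k$ to itself, the same count gives a space of dimension at least
$$2(n-k)-(n-1)=n-2k+1.$$
This is the number in Theorem A.

## 4. Theorem A implies Theorem B

Let $M=(S^n,g)$, $n\ge5$, and let $K$ be totally geodesic of codimension $2$. Two components of $K$ would have dimensions adding to $2(n-2)\ge n$, so Frankel's theorem shows that $K$ is connected. Then $T^\circ$ (up to homotopy a circle bundle over $K$) and $C$ are connected. By Theorem A with $k=2$, the pair $(C,T^\circ)$ is $(n-3)$-connected, and $n-3\ge2$.

**Step (a): $K$ is homeomorphic to $S^{n-2}$.** This step shows that $K$ is a sphere at all. Since $(C,T^\circ)$ is $2$-connected, $\pi_1(T^\circ)\to\pi_1(C)$ is an isomorphism. Apply van Kampen to $M=C\cup T$, $C\cap T=T^\circ$: one gets $1=\pi_1(M)\cong\pi_1(T)=\pi_1(K)$. By excision $H_i(M,T)\cong H_i(C,T^\circ)=0$ for $i\le n-3$, so $H_i(K)\cong H_i(S^n)=0$ for $1\le i\le n-4$. As $K$ is closed, simply connected and of dimension $n-2$, Poincaré duality gives $H_{n-3}(K)\cong H^1(K)=0$. So $K$ is a simply connected integral homology sphere, hence a homotopy sphere, hence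 homeomorphic to $S^{n-2}$. (Dimension $3$: Perelman, or Hamilton, since the totally geodesic $K^3$ has positive curvature; dimension $4$: Freedman; dimension $\ge5$: Smale.)

**Step (b): the low homotopy groups of $C$.** The goal is to see that $C$ looks like a circle through dimension $n-3$. The normal bundle of $K$ is an oriented plane bundle with Euler class in $H^2(K)$, which is $0$ because $n-2\ge3$. Hence it is trivial, and $T^\circ\simeq K\times S^1$. So $\pi_1(C)\cong\pi_1(T^\circ)=\mathbb Z$. For $2\le i\le n-3$ we have $\pi_i(T^\circ)=\pi_i(S^{n-2})=0$, and the exact sequence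
$$0=\pi_i(T^\circ)\to\pi_i(C)\to\pi_i(C,T^\circ)=0$$
gives $\pi_i(C)=0$.

**Step (c): $C\simeq S^1$.** The goal is to kill the homology of the universal cover in the remaining dimensions $n-2,n-1,n$, by duality. Let $C_0=M\setminus T_s=\{f\ge s\}$, a compact oriented manifold with boundary $\{f=s\}$. Pushing along $\nabla f$ gives $(C_0,\partial C_0)\simeq(C,T^\circ)$, so $(C_0,\partial C_0)$ is $(n-3)$-connected. Let $\Lambda=\mathbb Z[\pi_1(C)]=\mathbb Z[t^{\pm1}]$ and let $\hat C_0$ be the universal cover of $C_0$. By (b) and Hurewicz, $H_i(\hat C_0)=0$ for $1\le i\le n-3$.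

Discs lift to the universal cover, so the pair ($\hat C_0$, preimage of $\partial C_0$) is also $(n-3)$-connected. Triangulate $(C_0,\partial C_0)$ and lift. The relative cellular chain complex $D_*$ of this pair consists of free $\Lambda$-modules, and $H_i(D_*)=0$ for $i\le n-3$. We build a partial contraction: put $\sigma_{-1}=\sigma_{-2}=0$ and find, inductively for $0\le i\le n-3$, homomorphisms $\sigma_i:D_i\to D_{i+1}$ with
$$\partial\sigma_i+\sigma_{i-1}\partial=\mathrm{id}\quad\text{on }D_i.\tag{3}$$
Given the earlier ones, $\partial(\mathrm{id}-\sigma_{i-1}\partial)=\partial-(\mathrm{id}-\sigma_{i-2}\partial)\partial=0$. So $\mathrm{id}-\sigma_{i-1}\partial$ maps the free module $D_i$ into $\ker\partial=\operatorname{im}(\partial:D_{i+1}\to D_i)$, and it lifts through $\partial$; the lift is $\sigma_i$.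

Let $\varphi\in\mathrm{Hom}_\Lambda(D_j,\Lambda)$, $j\le n-3$, be a cocycle: $\varphi\partial=0$. By (3), $\varphi=\varphi\partial\sigma_j+\varphi\sigma_{j-1}\partial=(\varphi\sigma_{j-1})\partial$ is a coboundary. Hence $H^j(C_0,\partial C_0;\Lambda)=0$ for $j\le n-3$. Because $n\ge5$, this covers $j=0,1,2$. Poincaré–Lefschetz duality
$$H_{n-j}(C_0;\Lambda)\cong H^j(C_0,\partial C_0;\Lambda)$$
then gives $H_i(\hat C_0)=H_i(C_0;\Lambda)=0$ for $i=n,n-1,n-2$. So $\hat C_0$ is simply connected and acyclic, hence contractible by Hurewicz and Whitehead. Therefore $C\simeq C_0$ is a $K(\mathbb Z,1)$, that is, $C\simeq S^1$.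

**Step (d): conclusion.** $K$ is smooth, hence locally flat; it is a topological sphere by (a); its complement has the homotopy type of $S^1$ by (c). Stallings' theorem says that $K$ is unknotted. $\blacksquare$

Everything now rests on Theorem A.

## 5. Two ways to push $C$ toward $K$ that do not finish

Theorem A asks us to deform discs of dimension at most $n-2k+1$ in $C$ into a thin neighborhood of $K$, without crossing $K$.

*Descending along $f$.* It is natural to flow along $-\nabla f$. Curvature looks helpful: at a point reached by one minimizing geodesic from $K$, parallel fields that are tangent to $K$ at the foot and orthogonal to the geodesic give, by (2), $n-k$ directions in which $f$ bends down. But $f$ need not be differentiable. On the round sphere with $K=\{z=0\}$ one has $\cos f=|u|$, and $f=\arccos|u|$ has a conical singularity along the whole circle $u=0$, where the descent must branch. In general $f$ is only a minimum over the geodesics to $K$, different geodesics have different negative spaces, and smoothing by averages may lose them: $q_1=-x^2+3y^2$ and $q_2=3x^2-y^2$ are each negative on a line, but $\frac12(q_1+q_2)=x^2+y^2$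 is positive definite. Here the approach stops: there is no gradient flow, and no smooth substitute whose index we control.

*Shortening paths.* The standard cure is to make the geodesic part of the data. Consider paths from $K$ to a free endpoint $x\in C$, and the function "square root of energy". For a geodesic of length $b>0$ that leaves $K$ orthogonally, the gradient of this function is the terminal unit tangent $T$ at the end, and zero elsewhere (checked in Section 7). So there are no critical points, and descent pulls $x$ back along the path with unit speed. Now the trouble is $K$ itself. Test it on the round sphere, on the great circle $\sigma(t)=(\cos t)u_0+(\sin t)e$ with $u_0\in K$ and $e\in\mathbb C$ a unit vector, which meets $K$ at $t=0$ and at $t=\pi$. If the path is $\sigma|_{[0,\pi-\epsilon]}$, the endpoint lies within $\epsilon$ of $K$, yet descent moves it *away* from $K$, with $f$ increasing: the boundary of our disc may leave $T^\circ$. If the path is $\sigma|_{[0,\pi+\epsilon]}$, descent drags the endpoint *into* $K$, out of $C$. The second problem can be treated by stopping the flow near $K$. The first cannot: $T^\circ$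 is not preserved.

The remedy is a counterforce. The path pulls the endpoint with force exactly $1$. Add to the path function a term $\zeta(f(x))$ that attracts the endpoint to $K$ with force $\theta(f)$, where $\theta=2$ at $K$, $\theta$ decreases, and $\theta=0$ away from $K$. Close to $K$ the attraction wins, and one can always lower the function and $f$ at the same time. The price is that critical points now appear, where the two forces balance: $\theta(f)=1$ and $T=-\nabla f$. Then the path continues beyond $x$ along $-\nabla f$ into $K$, and the whole thing is a geodesic from $K$ to $K$, orthogonal at both ends. That is precisely where the parallel field count of Section 3 applies. It will give index at least $n-2k+2$, and discs of dimension at most $n-2k+1$ can be moved off the stable manifolds.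

## 6. Proof of Theorem A: broken paths with an attracting end

Let $r=n-2k+1\ge0$; otherwise there is nothing to prove.

**Step 1: the auxiliary functions.** We fix the attracting term. Let $\theta:[0,\infty)\to[0,2]$ be smooth with $\theta(0)=2$, $\theta'<0$ on $(0,r_0)$, and $\theta=0$ on $[r_0,\infty)$. Let $s_1\in(0,r_0)$ be the unique point with $\theta(s_1)=1$; thus $\theta>1$ on $[0,s_1)$. Put $\zeta(s)=-\int_s^\infty\theta$. Then $\zeta'=\theta$ and $-2r_0\le\zeta\le0$. The function $\zeta\circ f$ is smooth on $C$, because $f$ is smooth on $\{0<f<2r_0\}$ and $\zeta(f)=0$ where $f\ge r_0$. Fix numbers $0<s_2<s_1'<s_1$.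

**Step 2: the disc to be deformed.** Let $0\le i\le r$ and $F:(D^i,\partial D^i)\to(C,T^\circ_{s_2})$. We must deform $F$, as a map of pairs, into $T^\circ_{s_2}$. Extend $F$ radially to a larger disc and approximate by a smooth map; since $C$ and $T^\circ_{s_2}$ are open, the approximation is homotopic to $F$ as a map of pairs. So we may assume that $F$ is the restriction of a smooth map on an open disc slightly larger than $D^i$.

**Step 3: a finite-dimensional space of paths.** We attach to each $F(z)$ a path from $K$ and discretize. Choose a smooth $\gamma:[0,1]\to M$ from a point of $K$ to $F(0)$. For $z\in D^i$ let $c_z(t)=\gamma(2t)$ for $t\le\frac12$ and $c_z(t)=F((2t-1)z)$ for $t\ge\frac12$. The $c_z$ are $\Lambda_0$-Lipschitz for some $\Lambda_0$ independent of $z$. Let $\Lambda_1=\Lambda_0+1+2r_0$ and choose $N$ with $\Lambda_1/\sqrt N<\frac12\mathrm{inj}(M)$. Let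
$$\Sigma=\{x=(x_0,\dots,x_N): x_0\in K,\ x_1,\dots,x_{N-1}\in M,\ x_N\in C,\ d(x_{j-1},x_j)<\mathrm{inj}(M)\},$$
$$E(x)=N\sum_{j=1}^Nd(x_{j-1},x_j)^2,\qquad\phi(x)=f(x_N),\qquad\Phi=\sqrt E+\zeta(\phi).\tag{4}$$
$\Sigma$ is a smooth manifold, an open subset of $K\times M^{N-1}\times C$; give it the product metric. Since $x_0\in K$ and $x_N\notin K$, some edge is nonzero, so $E>0$. Since $d^2$ is smooth for $d<\mathrm{inj}(M)$, $\Phi$ is smooth. The function $\phi$ is continuous, and smooth where $\phi<2r_0$, which is the only place where we differentiate it.

*Compactness.* If $\Phi\le\Lambda_0+1$, then $\sqrt E\le\Lambda_0+1+2r_0=\Lambda_1$, and $N d(x_{j-1},x_j)^2\le E$ shows that all edges are at most $\Lambda_1/\sqrt N<\frac12\mathrm{inj}(M)$. So the edge condition stays away from its boundary, and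
$$\{\Phi\le\Lambda_0+1,\ \phi\ge s\}\ \text{ is compact for every }s>0.\tag{5}$$

*The lifted disc.* Put $\tilde F(z)=(c_z(j/N))_{0\le j\le N}$. The edges are at most $\Lambda_0/N<\mathrm{inj}(M)$, so $\tilde F$ maps $D^i$ into $\Sigma$. It is smooth, with $x_N\circ\tilde F=F$ and $E\le N\cdot N\cdot(\Lambda_0/N)^2=\Lambda_0^2$; as $\zeta\le0$, $\Phi\le\Lambda_0$ on $\tilde F(D^i)$. It extends smoothly into $\Sigma$ on a slightly larger open disc.

## 7. The critical points are geodesics from $K$ to $K$

**Step 4: the gradient of $\sqrt E$.** We confirm the unit pull. The gradient of $d(\cdot,y)^2$ at $x$ is $-2\exp_x^{-1}y$. So the $x_j$-component of $\nabla E$ is $-2N\big(\exp_{x_j}^{-1}x_{j-1}+\exp_{x_j}^{-1}x_{j+1}\big)$ for $0<j<N$; for $j=0$ it is the $TK$-part of $-2N\exp_{x_0}^{-1}x_1$; for $j=N$ it is $-2N\exp_{x_N}^{-1}x_{N-1}$. Hence the components with $j<N$ vanish if and only if consecutive edges fit together smoothly with equal lengths and the first edge is orthogonal to $K$; that is, $x_j=c(j/N)$ for a geodesic $c:[0,1]\to M$ with $\dot c(0)\perp K$, all of whose edges are minimal of the same length. Then $c$ has length $b=\sqrt E>0$.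 With $T=\dot c(1)/b$, the $x_N$-component of $\nabla\sqrt E$ is
$$\frac1{2b}\cdot2N\cdot\frac bN\,T=T,$$
a unit vector.

**Step 5: critical points of $\Phi$.** We find where the forces balance. The term $\zeta(\phi)$ contributes only to the $x_N$-component. Suppose the components with $j<N$ vanish. If $\phi\ge r_0$, the $x_N$-component of $\nabla\Phi$ is $T\ne0$, since $\theta=0$ there. If $\phi<r_0$, it is $T+\theta(\phi)\nabla f$, a sum of a unit vector and a nonnegative multiple of a unit vector. So $x$ is critical if and only if $c$ is as in Step 4, $T=-\nabla f$ and $\theta(\phi)=1$, that is, $\phi=s_1$. Then $c$, prolonged beyond $x_N$ by length $s_1$ along $-\nabla f$, is a geodesic $\hat c$ of length $\ell=b+s_1$ from $K$ to $K$, orthogonal to $K$ at both ends.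

**Step 6: near $K$ the attraction wins.** We claim:
$$\text{if }\phi(x)<s_1,\text{ there is no }m\ge0\text{ with }d\Phi=-m\,d\phi\text{ at }x.\tag{6}$$
Otherwise the components of $\nabla\Phi$ with $j<N$ vanish and $T+\theta(\phi)\nabla f=-m\nabla f$, so $T=-(\theta(\phi)+m)\nabla f$. Comparing norms, $\theta(\phi)+m=1$, which contradicts $\theta(\phi)>1$.

## 8. Positive curvature gives index at least $n-2k+2$

**Step 7: the index estimate.** *At each critical point the Hessian of $\Phi$ is negative definite on a subspace of dimension at least $r+1$.* There will be $r$ directions from parallel fields and one more from moving the endpoint along the geodesic.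

Parametrize $\hat c$ by arclength on $[0,\ell]$ with unit tangent $T$; the point $x_N$ has parameter $b$. Let $\mathcal W$ be the space of parallel fields $w\perp T$ along $\hat c$ with $w(0)$ and $w(\ell)$ tangent to $K$. As in Section 3, $\dim\mathcal W\ge2(n-k)-(n-1)=r$.

*The variation.* For $(w,a)\in\mathcal W\oplus\mathbb R$ let $V=w+a\,tT$ along $c$, where $t\in[0,1]$ (and $w$ is taken at arclength $bt$). Set $c_s(t)=\exp_{c(t)}(sV(t))$ and $x_j(s)=c_s(j/N)$. As $K$ is closed and totally geodesic, $x_0(s)=\exp(sw(0))\in K$, so $x(s)$ is a curve in $\Sigma$ for small $s$. The map $(w,a)\mapsto\dot x(0)$ is linear, and injective because $\dot x_N(0)=w(b)+aT$ with $w\perp T$.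

*The term $\sqrt E$.* Let $\mathcal E(c_s)=\int_0^1|\partial_tc_s|^2dt$. By Cauchy–Schwarz on each interval of length $1/N$, $d(x_{j-1}(s),x_j(s))^2\le\frac1N\int_{(j-1)/N}^{j/N}|\partial_tc_s|^2dt$. Hence $E(x(s))\le\mathcal E(c_s)$, with equality at $s=0$. So $\sqrt{\mathcal E}-\sqrt E\ge0$ has a minimum at $s=0$, and $(\sqrt E)''(0)\le(\sqrt{\mathcal E})''(0)$. With $\dot c=bT$ and $V'=aT$, formula (1) gives
$$\mathcal E'(0)=2\int_0^1\langle V',\dot c\rangle\,dt=2ab,\qquad\mathcal E''(0)=2a^2-2b^2\int_0^1\kappa(w)\,dt.$$
Since $\mathcal E(0)=b^2$,
$$(\sqrt{\mathcal E})''(0)=\frac{\mathcal E''(0)}{2b}-\frac{\mathcal E'(0)^2}{4b^3}=\frac{a^2}b-b\int_0^1\kappa(w)\,dt-\frac{a^2}b=-\int_0^b\kappa(w)\,d\tau.\tag{7}$$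

*The term $\zeta(\phi)$.* The curve $x_N(s)=\exp_{x_N}(s(w+aT))$ is a geodesic. At $x_N$ we have $T=-\nabla f$ and $w\perp\nabla f$, so $df(w+aT)=-a$; and $\mathrm{Hess}f(\nabla f,\cdot)=0$ since $|\nabla f|=1$. As $\zeta'=\theta$ and $\theta(s_1)=1$,
$$(\zeta\circ f\circ x_N)''(0)=\theta'(s_1)a^2+\mathrm{Hess}f(w,w).\tag{8}$$
To bound $\mathrm{Hess}f(w,w)$, use the last piece of $\hat c$. The curves $\tau\mapsto\exp_{\hat c(\tau)}(sw(\tau))$, $\tau\in[b,\ell]$, join $\exp_{x_N}(sw(b))$ to $\exp(sw(\ell))\in K$. So $f(\exp_{x_N}(sw(b)))$ is at most their length, with equality at $s=0$, because $\hat c|_{[b,\ell]}$ has length $s_1=f(x_N)$. Comparing second derivatives at this contact point and using (2),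
$$\mathrm{Hess}f(w,w)\le-\int_b^\ell\kappa(w)\,d\tau.\tag{9}$$

*Sum.* At a critical point, $\mathrm{Hess}\,\Phi(\dot x(0),\dot x(0))=(\Phi\circ x)''(0)$. By (7), (8), (9),
$$\mathrm{Hess}\,\Phi(\dot x(0),\dot x(0))\le-\int_0^\ell\kappa(w)\,d\tau+\theta'(s_1)a^2<0\qquad\text{for }(w,a)\ne0,$$
because $\kappa(w)>0$ for $w\ne0$ and $\theta'(s_1)<0$. Since $\dim(\mathcal W\oplus\mathbb R)\ge r+1$ and $(w,a)\mapsto\dot x(0)$ is injective, the claim follows. $\square$

## 9. Making the critical points nondegenerate

**Step 8: a perturbation supported near the critical set.** The critical points may be degenerate; we perturb $\Phi$ without touching it near $K$. Let $\mathcal K$ be the set of critical points of $\Phi$ with $\Phi\le\Lambda_0+\frac12$. It lies in $\{\phi=s_1\}$ by Step 5, so it is compact by (5). The number of negative eigenvalues of a quadratic form cannot drop under small changes. So there are open sets $\mathcal O_1,\mathcal O$ with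
$$\mathcal K\subset\mathcal O_1,\quad\overline{\mathcal O_1}\subset\mathcal O,\quad\overline{\mathcal O}\ \text{compact},\quad\overline{\mathcal O}\subset\{\phi>s_1'\}\cap\{\Phi<\Lambda_0+1\},$$
such that $\mathrm{Hess}\,\Phi$ (for the Levi-Civita connection of $\Sigma$) has at least $r+1$ negative eigenvalues on $\overline{\mathcal O}$.

Let $\lambda$ be a cutoff function with $\lambda=1$ near $\overline{\mathcal O_1}$ and support in $\mathcal O$. Let $e:\Sigma\to\mathbb R^m$ be an embedding. For $v\in\mathbb R^m$ put $u=\lambda\langle v,e\rangle$ and $\Phi'=\Phi+u$. Consider $(x,v)\mapsto d(\Phi+\langle v,e\rangle)_x\in T^*\Sigma$. For fixed $x$, $v\mapsto d\langle v,e\rangle_x$ is onto $T_x^*\Sigma$ because $e$ is an immersion, so this map is transverse to the zero section. By parametric transversality, for almost every $v$ the function $\Phi+\langle v,e\rangle$ is Morse, and so $\Phi'$ is Morse near $\overline{\mathcal O_1}$. Take such a $v$, so small that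

* $|u|<\frac18$;
* $\mathrm{Hess}\,\Phi'$ has at least $r+1$ negative eigenvalues on $\overline{\mathcal O}$;
* $\nabla\Phi'\ne0$ on the compact set $(\overline{\mathcal O}\setminus\mathcal O_1)\cap\{\Phi\le\Lambda_0+\frac12\}$. This is possible because $|\nabla\Phi|$ has a positive lower bound there.

**Step 9: the critical points of $\Phi'$.** We check that no unwanted ones arose. Let $x$ be critical for $\Phi'$ with $\Phi'(x)\le\Lambda_0+\frac14$. Then $\Phi(x)\le\Lambda_0+\frac12$. If $x\notin\mathcal O$, then $\Phi'=\Phi$ near $x$, so $x\in\mathcal K\subset\mathcal O$, a contradiction. So $x\in\mathcal O$, and by the third condition $x\in\mathcal O_1$. Thus these critical points form a closed subset of $\overline{\mathcal O}$, hence a compact set, contained in $\mathcal O_1$. They are nondegenerate, therefore isolated and finite in number, and each has index at least $r+1$.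

## 10. A descending flow that preserves $T^\circ$

**Step 10: a field that lowers $\Phi$ and $\phi$ together near $K$.** This is where the counterforce pays. At each point of $\{\phi<s_1\}$ there is a tangent vector $Z$ with $d\Phi(Z)<0$ and $d\phi(Z)<0$. If not, Gordan's alternative gives $\alpha,\beta\ge0$, not both $0$, with $\alpha\,d\Phi+\beta\,d\phi=0$. If $\alpha>0$, then $d\Phi=-(\beta/\alpha)d\phi$ contradicts (6). If $\alpha=0$, then $d\phi=0$, contradicting $|\nabla f|=1$. The two conditions on $Z$ are open and convex, so a partition of unity gives a smooth field $Z$ on $\{\phi<s_1\}$ with $Z\Phi<0$ and $Z\phi<0$.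

**Step 11: the global field.** We glue $Z$ to the gradient. Let $\chi=\chi(\phi)\in[0,1]$ be smooth with $\chi=1$ for $\phi\le s_2$ and $\chi=0$ for $\phi\ge s_1'$, and put
$$Y=\chi Z-(1-\chi)\nabla\Phi'.$$
The support of $u$ is a compact subset of $\{\phi>s_1'\}$, so $\Phi'=\Phi$ on a neighborhood of $\{\phi\le s_1'\}$. Hence $Y\Phi'=\chi\,Z\Phi-(1-\chi)|\nabla\Phi'|^2\le0$. Equality forces $\chi=0$ and $\nabla\Phi'=0$, so
$$Y\Phi'\le0\ \text{ with equality only at critical points of }\Phi',\qquad Y\phi<0\ \text{ on }\{\phi\le s_2\}.\tag{10}$$

**Step 12: stopping before $K$.** We keep the endpoint inside $C$. Choose $0<s_4<s_2$ with $s_4<\min_{D^i}f\circ F$, and a smooth $\psi=\psi(\phi)\in[0,1]$ with $\psi=0$ for $\phi\le s_4/2$ and $\psi=1$ for $\phi\ge s_4$. Let $g_t$ be the local flow of $\psi Y$. Points with $\phi\le s_4/2$ are stationary, so by uniqueness no trajectory enters $\{\phi\le s_4/2\}$ from outside. Also $\Phi'$ does not increase. So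
$$B=\{\Phi'\le\Lambda_0+\tfrac14,\ \phi\ge s_4/2\}$$
is forward invariant. It is compact, as a closed subset of $\{\Phi\le\Lambda_0+1,\ \phi\ge s_4/2\}$. Hence $g_t$ exists on $B$ for all $t\ge0$. Moreover $\{\phi<s_2\}\cap B$ is forward invariant: up to a first time with $\phi=s_2$ the trajectory lies in $\{\phi\le s_2\}$, where $\psi Y\phi\le0$, so $\phi$ could not have risen to $s_2$.

**Step 13: trajectories that never come near $K$.** We show that they start in a countable union of submanifolds of codimension at least $r+1$. Let a trajectory in $B$ never enter $\{\phi<s_2\}$. It stays in the compact set $\{\Phi'\le\Lambda_0+\frac14,\ \phi\ge s_2\}$, where $\psi=1$. Its $\omega$-limit set is nonempty, connected and invariant, and $\Phi'$ is constant on it. So $Y\Phi'=0$ there, and by (10) it consists of critical points of $\Phi'$. There are finitely many of these, so by connectedness the trajectory converges to a single critical point $p\in\mathcal O_1$. Near $p$ we have $\phi>s_1'$, so the field is $-\nabla\Phi'$, which is hyperbolic at $p$. By the stable manifold theorem, the points whose forward trajectory stays in a suitable small neighborhood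 of $p$ form a subset of an embedded submanifold $W^s_{loc}(p)$ of dimension $\dim\Sigma-\mathrm{ind}(p)$. Our trajectory stays in that neighborhood from some integer time on, so its initial point lies in
$$\bigcup_{m\in\mathbb N}g_m^{-1}\big(W^s_{loc}(p)\big).$$
Since $g_m$ is a diffeomorphism between open subsets of $\Sigma$, this is a countable union of embedded submanifolds of codimension $\mathrm{ind}(p)\ge r+1$. Let $\{W_l\}_{l\in\mathbb N}$ list all these submanifolds, for all $p$.

## 11. Moving the disc off the stable manifolds

**Step 14: general position.** We make $\tilde F$ miss every $W_l$. Let $\pi$ be a smooth submersive retraction of a neighborhood of $e(\Sigma)$ onto $e(\Sigma)\cong\Sigma$ (a tubular neighborhood projection). For small $v\in\mathbb R^m$ and $z$ in an open disc slightly larger than $D^i$, put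
$$\tilde F_v(z)=\pi\big(e(\tilde F(z))+v\big),\qquad\tilde F_0=\tilde F.$$
Already in the variable $v$ the map $(z,v)\mapsto\tilde F_v(z)$ is a submersion. So $\{(z,v):\tilde F_v(z)\in W_l\}$ is a submanifold of codimension at least $r+1>i$ in a space of dimension $i+m$; its dimension is less than $m$. Its projection to the $v$-space has measure zero, and so does the union of these projections over all $l$. Hence there are arbitrarily small $v$ such that $\tilde F_v(D^i)$ misses every $W_l$.

**Step 15: the homotopy.** It remains to flow. By the choice of $s_4$, by $\Phi\le\Lambda_0$ on $\tilde F(D^i)$ and by $|u|<\frac18$, we have $\tilde F(D^i)\subset\{\Phi'\le\Lambda_0+\frac18,\ \phi>s_4\}$, and $\tilde F(\partial D^i)\subset\{\phi<s_2\}$. So for small $v$ the homotopy $\tilde F_{\tau v}$, $0\le\tau\le1$, keeps $D^i$ inside $B\cap\{\phi>s_4\}$ and $\partial D^i$ inside $\{\phi<s_2\}$. By Step 13, every point of $\tilde F_v(D^i)$ flows into the open set $\{\phi<s_2\}$. If $g_{t}\tilde F_v(z)\in\{\phi<s_2\}$, the same holds for nearby $z'$ at the same time $t$, and, by forward invariance of $\{\phi<s_2\}\cap B$, at all later times. By compactness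 of $D^i$ there is $t_*$ with $g_{t_*}\tilde F_v(D^i)\subset\{\phi<s_2\}$.

Now follow the endpoint: $x_N\circ\tilde F_{\tau v}$, $0\le\tau\le1$, then $x_N\circ g_t\circ\tilde F_v$, $0\le t\le t_*$. This homotopy starts at $x_N\circ\tilde F=F$, takes values in $\{f\ge s_4/2\}\subset C$, keeps $\partial D^i$ in $T^\circ_{s_2}$ throughout, and ends in $T^\circ_{s_2}$. This proves Theorem A, and with Section 4 it proves Theorem B. $\blacksquare$

## 12. Linearity of the action, and dimension four

We prove Theorem C. It is not needed for the question of Section 1. Write $M=(S^n,g)$.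

**Step I: totally geodesic $S^2\subset(S^4,g)$.** Here Theorem A gives only $1$-connectedness, and that is enough. The normal bundle of $K=S^2$ is oriented, with Euler number the self-intersection number of $K$, which is $0$ because $H_2(S^4)=0$. So it is trivial, and $T^\circ\simeq S^2\times S^1$. By Theorem A with $n=4$, $k=2$, the pair $(C,T^\circ)$ is $1$-connected, so $\pi_1(T^\circ)\to\pi_1(C)$ is onto and $\pi_1(C)$ is a quotient of $\mathbb Z$. By Alexander duality $H_1(C)=\mathbb Z$. Hence $\pi_1(C)=\mathbb Z$. Freedman–Quinn, *Topology of 4-Manifolds*, Theorem 11.7A, says that a locally flat $S^2\subset S^4$ whose complement has infinite cyclic fundamental group is topologically unknotted. So $K$ is topologically unknotted.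

From now on $n\ge4$, and $\mathbb Z_p$ acts as in Theorem C, generated by $\rho$.

**Step II: the action near $K$.** We identify the normal action. $K$ is connected by Frankel's theorem, as $2(n-2)\ge n$. On each normal plane of $K$, $\rho$ acts orthogonally and without nonzero fixed vector (a fixed vector would be tangent to the fixed set), so it acts as a nontrivial rotation. If a power of $\rho$ acts trivially on some normal plane, it fixes a point with identity differential, so it is the identity. Since the action is effective, $\mathbb Z_p$ acts on each normal plane as the group of rotations of order $p$, and nontrivial elements act as nontrivial rotations.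

**Step III: $\mathbb Z_p$ is free on $C$.** We need that no intermediate power fixes more than $K$. Let $\rho^j\ne1$. Some power of $\rho^j$ has prime order $q$. By Smith's theorem (Bredon, *Introduction to Compact Transformation Groups*, Ch. III) the fixed set of that power is a $\mathbb Z_q$-homology sphere, hence connected or two points. By Step II, near $K$ this fixed set equals $K$, so $K$ is one of its components; $K$ has positive dimension, so $K$ is all of it. The set $\mathrm{Fix}(\rho^j)$ lies between $K$ and this set, so $\mathrm{Fix}(\rho^j)=K$.

**Step IV: $K$ is a sphere with trivial normal bundle $\nu$.** For $n\ge5$ this is Section 4, Steps (a) and (b). For $n=4$, $K$ is a connected closed surface of positive curvature, so $K\cong S^2$ or $\mathbb{RP}^2$ by Gauss–Bonnet. By Lefschetz, $\chi(K)=1+\deg\rho\in\{0,2\}$, which excludes $\chi(\mathbb{RP}^2)=1$. So $K\cong S^2$, and $\nu$ is trivial by Step I.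

**Step V: the quotient near $K$ and its fundamental group.** We prepare to apply the unknotting theorems in the quotient. Put $X=M/\mathbb Z_p$ and $Y=C/\mathbb Z_p$. Regard $\nu$ as a Hermitian line bundle. The rotation angle of $\rho$ is constant by continuity, so $\mathbb Z_p$ acts through multiplication by the $p$-th roots of unity. The map $v\mapsto v^{\otimes p}|v|^{1-p}$ (extended by $0\mapsto0$) is constant exactly on the orbits. With the equivariant identification of $T$ with a disc bundle of $\nu$, it gives $T/\mathbb Z_p\cong\nu^{\otimes p}\cong K\times\mathbb R^2$. So $X$ is a closed topological manifold, $K\subset X$ is locally flat, and $T^\circ/\mathbb Z_p\simeq K\times S^1$ has fundamental group $\mathbb Z$.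

The map $C\to Y$ is a covering, and $T^\circ$ is the preimage of $T^\circ/\mathbb Z_p$. A disc in $(Y,T^\circ/\mathbb Z_p)$ lifts to $(C,T^\circ)$, deforms there, and the deformation projects back. So $(Y,T^\circ/\mathbb Z_p)$ is $(n-3)$-connected. As $n-3\ge1$, $\pi_1(T^\circ/\mathbb Z_p)=\mathbb Z\to\pi_1(Y)$ is onto. By van Kampen for $X=Y\cup T/\mathbb Z_p$, the group $\pi_1(X)$ is a quotient of $\pi_1(T/\mathbb Z_p)=\pi_1(K)=1$. So $X$ is simply connected.

**Step VI: a homeomorphism $h:(X,K)\to(S^n,S^{n-2})$ with linear $S^{n-2}$.** We treat the two ranges separately.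

*Case $n\ge5$.* By excision $H_i(X,T/\mathbb Z_p)\cong H_i(Y,T^\circ/\mathbb Z_p)=0$ for $i\le n-3$. With $H_i(K)=0$ for $1\le i\le n-3$ this gives $H_i(X)=0$ for $1\le i\le n-3$. Since $n-3\ge2$, duality and universal coefficients give $H_{n-1}(X)\cong H^1(X)=0$ and $H_{n-2}(X)\cong H^2(X)=0$. So $X$ is a homotopy sphere, and $X\cong S^n$ by the topological Poincaré conjecture (Newman). Moreover the pair $(Y,T^\circ/\mathbb Z_p)$ is $2$-connected, so $\pi_1(Y)\cong\pi_1(T^\circ/\mathbb Z_p)=\mathbb Z$. The universal cover of $Y$ is that of $C$, which is contractible by Section 4, Step (c). So $Y\simeq S^1$, and Stallings' theorem gives $h$.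

*Case $n=4$.* By transfer $H_2(X;\mathbb Q)\cong H_2(M;\mathbb Q)^{\mathbb Z_p}=0$. Since $X$ is simply connected, $H_2(X)\cong H^2(X)\cong\mathrm{Hom}(H_2(X),\mathbb Z)$ is free. So $H_2(X)=0$, and $X\cong S^4$ (Freedman). The group $\pi_1(Y)$ is a quotient of $\mathbb Z$ and $H_1(Y)=\mathbb Z$ by Alexander duality, so $\pi_1(Y)=\mathbb Z$. The Freedman–Quinn theorem of Step I gives $h$.

**Step VII: lifting to $M$.** We lift $h$ through the branched coverings. Let $q:M\to X$ be the projection. On $S^n\subset\mathbb R^{n-1}\times\mathbb C$ let $q_0:S^n\to S^n$ be
$$q_0(u,z)=(u,z^p|z|^{1-p}),\qquad q_0(u,0)=(u,0).$$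
It preserves the norm, and it is the quotient map of the linear rotation action, branched over $S^{n-2}=\{z=0\}$. Both $h\circ q|_C$ and the restriction of $q_0$ to $\{z\ne0\}$ are connected $p$-fold coverings of $S^n\setminus S^{n-2}$, whose fundamental group is $\mathbb Z$. As $\mathbb Z$ has only one subgroup of index $p$, they are isomorphic: there is a homeomorphism $\tilde h:C\to\{z\ne0\}$ with $q_0\tilde h=hq$, and it conjugates the deck groups. By Step III the deck group of $q|_C$ is $\mathbb Z_p$.

Extend $\tilde h$ by $h|_K$ on $K$. The extension is a bijection $M\to S^n$, and we check continuity at $y\in K$. A sequence $x_j$ in $C$ converges to $y$ if and only if $q(x_j)\to q(y)$: if $q(x_j)\to q(y)$, any limit point $x$ of $(x_j)$ has $q(x)=q(y)$, so $x=y$ because $q$ is one-to-one over $K$, and $M$ is compact. The same holds for $q_0$ over $S^{n-2}$. So $x_j\to y$ implies $q_0\tilde h(x_j)=hq(x_j)\to hq(y)$, hence $\tilde h(x_j)\to h(y)$. Along sequences in $K$ continuity is that of $h|_K$. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism. The extension conjugates $\mathbb Z_p$ to the group of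 rotations by $p$-th roots of unity; on $K$ both actions are trivial. It maps $K$ to the linear $S^{n-2}$. $\blacksquare$
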